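# Simple transposed Poisson algebras and Zassenhaus algebras in characteristic three

## 1. A three-dimensional Lie algebra that notices the number 3

Let $\mathbb F$ be a field with $\operatorname{char}\mathbb F\neq 2$. Let $L$ have basis $e_{-1},e_0,e_1$ and brackets
$$[e_{-1},e_0]=e_{-1},\qquad [e_{-1},e_1]=e_0,\qquad [e_0,e_1]=e_1. \tag{1}$$
For the Jacobi identity only the triple $e_{-1},e_0,e_1$ matters, and there
$$[e_{-1},[e_0,e_1]]+[e_0,[e_1,e_{-1}]]+[e_1,[e_{-1},e_0]]=e_0+0-e_0=0.$$
The Lie algebra $L$ is simple. Indeed $\operatorname{ad}e_{-1}$ sends $e_1\mapsto e_0\mapsto e_{-1}\mapsto 0$, so from any nonzero element of an ideal it produces a nonzero multiple of $e_{-1}$. Then $[e_{-1},e_1]=e_0$ and $[e_0,e_1]=e_1$ lie in the ideal too.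

We ask whether $L$ carries a nonzero commutative associative product $\circ$ linked to the bracket by
$$2\,x\circ[y,z]=[x\circ y,z]+[y,x\circ z]. \tag{2}$$
Freeze $x$. The operator $\varphi: y\mapsto x\circ y$ must satisfy the linear condition
$$2\varphi[y,z]=[\varphi y,z]+[y,\varphi z]. \tag{3}$$
So let us find all solutions $\varphi$ of (3) on $L$. Write $\varphi e_{-1}=\sum a_ie_i$, $\varphi e_0=\sum b_ie_i$, $\varphi e_1=\sum c_ie_i$ with $i\in\{-1,0,1\}$. The three pairs of basis vectors give
$$\begin{aligned}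
(e_{-1},e_0):&\quad 2\varphi e_{-1}=(a_{-1}+b_0)e_{-1}+b_1e_0-a_1e_1,\\
(e_{-1},e_1):&\quad 2\varphi e_{0}=c_0e_{-1}+(a_{-1}+c_1)e_0+a_0e_1,\\
(e_0,e_1):&\quad 2\varphi e_1=-c_{-1}e_{-1}+b_{-1}e_0+(b_0+c_1)e_1.
\end{aligned}$$
Compare coefficients. The diagonal entries satisfy $b_0=a_{-1}$ and $c_1=b_0$. Off the diagonal,
$$3a_1=0,\quad 3c_{-1}=0,\quad 2a_0=b_1,\ 2b_1=a_0,\quad 2b_{-1}=c_0,\ 2c_0=b_{-1},$$
and the last four relations give $3a_0=0$ and $3b_{-1}=0$.

If $\operatorname{char}\mathbb F\ne3$, every solution is a scalar. Then $u\circ v=\lambda(u)v$, and commutativity reads $\lambda(u)v=\lambda(v)u$. Taking $u,v$ independent gives $\lambda=0$. So $\circ=0$.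

If $\operatorname{char}\mathbb F=3$, there is a five-parameter family of solutions:
$$\varphi e_{-1}=a e_{-1}+r e_0+s e_1,\qquad \varphi e_0=t e_{-1}+a e_0-r e_1,\qquad \varphi e_1=w e_{-1}-t e_0+a e_1. \tag{4}$$
Take $M$ with $r=1$ and the other parameters $0$, so $M: e_{-1}\mapsto e_0\mapsto -e_1\mapsto 0$. Then $M^2:e_{-1}\mapsto -e_1$, $e_0,e_1\mapsto0$, which is again of the form (4), and $M^3=0$. The algebra $\mathbb F[M]=\langle \mathrm{id},M,M^2\rangle$ is commutative, consists of solutions of (3), and $f(M)\mapsto f(M)e_{-1}$ is a bijection onto $L$. Transporting the product of $\mathbb F[M]\cong\mathbb F[X]/(X^3)$ to $L$ gives a product with unit $e_{-1}$, with $e_0\circ e_0=-e_1$ and $e_0\circ e_1=e_1\circ e_1=0$, and (2) holds. As a sample, take $x=e_0,\ y=e_{-1},\ z=e_1$. The left side of (2) is $2e_0\circ e_0=-2e_1=e_1$, and the right side is $[e_0,e_1]+[e_{-1},0]=e_1$.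

So in characteristic three this simple Lie algebra does carry such a product. Which other algebras do? That is the question of these notes.

## 2. Transposed Poisson algebras, Zassenhaus algebras and the conjecture

Throughout, $\operatorname{char}\mathbb F\ne2$, and algebras are finite-dimensional except for $\hat{\mathcal O}$ in Section 7.

**Definition (transposed Poisson algebra).** A *transposed Poisson algebra* (TPA) is a vector space $P$ with an associative commutative product $\circ$ and a Lie bracket $[\cdot,\cdot]$ satisfying (2) for all $x,y,z$. An *ideal* is a subspace that is an ideal for both operations. $P$ is *simple* if $0$ and $P$ are its only ideals, and *non-trivial* if neither operation is identically zero.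

If $\circ=0$ were allowed, every simple Lie algebra would be a simple TPA, and this is why non-triviality is required. The example of Section 1 in characteristic three is a simple non-trivial TPA.

**Definition (half-derivation).** A *half-derivation* of a Lie algebra is a linear map $\varphi$ satisfying (3).

So in a TPA every $L_u:y\mapsto u\circ y$ is a half-derivation. Formula (4) lists all half-derivations of $L$ in characteristic three.

**Definition (divided powers, Zassenhaus algebra).** Let $\operatorname{char}\mathbb F=p\ge3$ and $n\ge1$. The algebra $\mathcal O(1;n)$ has basis $x^{(a)}$, $0\le a\le p^n-1$, with $x^{(a)}x^{(b)}=\binom{a+b}{a}x^{(a+b)}$, where $x^{(c)}=0$ for $c\ge p^n$. Its derivation $\partial$ is $\partial x^{(a)}=x^{(a-1)}$, $\partial x^{(0)}=0$. The *Zassenhaus algebra* is $\mathcal W(1;n)=\{f\partial:f\in\mathcal O(1;n)\}$ with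
$$[f\partial,g\partial]=(f\,\partial(g)-g\,\partial(f))\partial .$$
It has dimension $p^n$. In the basis $e_i=x^{(i+1)}\partial$, $-1\le i\le p^n-2$, this reads $[e_i,e_j]=\left(\binom{i+j+1}{j}-\binom{i+j+1}{i}\right)e_{i+j}$.

We write $1=x^{(0)}$ and $x=x^{(1)}$. For $p=3$, $n=1$ the basis is $e_{-1}=\partial$, $e_0=x\partial$, $e_1=x^{(2)}\partial$, with $x\cdot x=2x^{(2)}$. Then $[e_{-1},e_0]=e_{-1}$, $[e_{-1},e_1]=e_0$, $[e_0,e_1]=(2x^{(2)}-x^{(2)})\partial=e_1$. This is exactly the algebra $L$ of (1).

**Definition (mutation).** On $\mathcal W(1;n)$ put $f\partial\bullet g\partial=fg\,\partial$, that is, $e_i\bullet e_j=\binom{i+j+2}{j+1}e_{i+j+1}$ with $e_k=0$ for $k>p^n-2$. For $q\in\mathcal W(1;n)$ let $y\circ_qz=q\bullet y\bullet z$, and let $\mathcal W_n(q)$ be $\mathcal W(1;n)$ with the product $\circ_q$ and its bracket.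

For $p=3$, $n=1$, $q=e_{-1}=\partial$ we get the product found in Section 1. For $q=e_1=x^{(2)}\partial$ we get a very poor product: the only nonzero product of basis vectors is $e_{-1}\circ_qe_{-1}=e_1$. The algebra is nevertheless simple, because its Lie algebra is.

That all $\mathcal W_n(q)$ are TPAs is a special case of a construction used throughout. Let $B$ be a unital commutative associative algebra, $D$ a derivation of $B$, $q_0\in B$, and put
$$[x,y]=xDy-yDx,\qquad x\circ y=q_0xy . \tag{5}$$
The bracket is alternating. For the Jacobi identity, expand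
$$[x,[y,z]]=xyD^2z-xzD^2y-y\,Dx\,Dz+z\,Dx\,Dy .$$
In the cyclic sum the second-order terms are $xyD^2z-xzD^2y+yzD^2x-yxD^2z+zxD^2y-zyD^2x=0$, and the first-order terms are $-yDxDz+zDxDy-zDyDx+xDyDz-xDzDy+yDzDx=0$. Moreover, for all $a,y,z\in B$,
$$[ay,z]+[y,az]=ayDz-yzDa-azDy+yzDa+ayDz-azDy=2a[y,z]. \tag{6}$$
So every multiplication operator is a half-derivation. With $a=q_0x$, (6) is the rule (2). Thus (5) always defines a TPA, and $\mathcal W_n(q)$ is the case $B=\mathcal O(1;n)$, $D=\partial$, with $q=q_0\partial$.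

**Definition ($D$-simple).** A unital commutative associative algebra $B\neq0$ with derivation $D$ is *$D$-simple* if $0$ and $B$ are its only $D$-stable ideals.

For example, $\mathcal O(1;n)$ is $\partial$-simple: if an ideal stable under $\partial$ contains $f$ with top term $\alpha x^{(a)}$, $\alpha\ne0$, it contains $\partial^af=\alpha$. On the other hand, $B=\mathbb F[x]/(x^2)$ is $D$-simple for no $D$. From $0=D(x^2)=2x\,Dx$ it follows that $Dx$ has no constant term, so the ideal $(x)$ is $D$-stable.

**The conjecture.** For an algebraically closed field of characteristic $p>3$, it is known that every simple finite-dimensional non-trivial TPA is isomorphic to some $\mathcal W_n(q)$. The paper of Amir Fernández Ouaridi, "On simple transposed Poisson algebras", arXiv:2604.26115 (2026), is the source of the following conjecture: the same holds over an algebraically closed field of characteristic three. Equivalently, the associated Lie algebra should be a Zassenhaus algebra $\mathcal W(1;n)$. The conjecture is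 true, and the proof below treats all $p\ge3$ together.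

**Theorem 1.** *Let $\mathbb F$ be algebraically closed of characteristic $p\ge3$ ($p=3$ included). Every simple finite-dimensional non-trivial TPA over $\mathbb F$ is isomorphic to $\mathcal W_n(q)$ for some $n\ge1$, $0\ne q\in\mathcal W(1;n)$. In particular its Lie algebra is $\mathcal W(1;n)$.*

**Theorem A (any field, $\operatorname{char}\ne2$).** *Let $(P,\circ,[\cdot,\cdot])$ be a simple finite-dimensional non-trivial TPA. Then $P$ carries a unital commutative associative product $\cdot$, a nonzero derivation $D$ of $B=(P,\cdot)$ and $0\ne q_0\in B$ such that (5) holds, where $B$ is local and $D$-simple. Moreover $\operatorname{char}\mathbb F>0$.*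

**Theorem B (converse).** *If $B$ is a finite-dimensional unital commutative associative $D$-simple algebra with $D\ne0$ and $0\ne q_0\in B$, then (5) defines a non-trivial TPA whose Lie algebra is simple. In particular it is a simple TPA.*

**Theorem C.** *Let $\operatorname{char}\mathbb F=p\ge3$, $p^n>3$. Every half-derivation of $\mathcal W(1;n)$ is multiplication by an element of $\mathcal O(1;n)$. The TPA structures on the Lie algebra $\mathcal W(1;n)$ are exactly the $\circ_q$. Writing $q,q'$ also for the corresponding functions, $\mathcal W_n(q)\cong\mathcal W_n(q')$ if and only if there are an algebra automorphism $\sigma$ of $\mathcal O(1;n)$ and a unit $v$ with $\sigma\partial\sigma^{-1}=v\partial$ and $q'=v^{-1}\sigma(q)$.*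

Theorem 1 follows from Theorem A and Sections 7 to 9. Theorems B and C are not used for it.

We use these textbook facts.

- A finite-dimensional unital commutative associative algebra is a product of local algebras. Hence it is local if and only if it is nonzero and its only idempotents are $0,1$. Its maximal ideal is then nilpotent and consists of the non-units.
- Lucas' theorem: if $k=\sum k_ip^i$ and $a=\sum a_ip^i$ in base $p$, then $\binom ka\equiv\prod\binom{k_i}{a_i}$ mod $p$. This is nonzero if and only if $a_i\le k_i$ for all $i$.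
- Leibniz' formula $D^k(ab)=\sum_i\binom kiD^ia\,D^{k-i}b$. In characteristic $p$ it shows that $D^p$, hence every $D^{p^i}$, is a derivation.

## 3. Half-derivations need not form a ring

Theorem A asks us to find the product of $B$ inside a TPA that shows us only the bracket and $\circ$, and $\circ$ may be as poor as $\circ_q$ with $q=x^{(2)}\partial$. In the model (5), multiplications by elements of $B$ are half-derivations, by (6). So a natural first attempt is to let $H$ be the set of *all* half-derivations of the Lie algebra, to hope that $H$ is a commutative ring, and to take it as $B$.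

This stops already in Section 1. Let $\operatorname{char}\mathbb F=3$ and take from (4) the operator $\eta$ with $t=1$ and the other parameters $0$: $\eta e_{-1}=0$, $\eta e_0=e_{-1}$, $\eta e_1=-e_0$. Then
$$\eta M:\ e_{-1}\mapsto e_{-1},\quad e_0\mapsto e_0,\quad e_1\mapsto0,\qquad\text{while } M\eta\, e_{-1}=0 .$$
So $M$ and $\eta$ do not commute. Moreover, by (4), a half-derivation has all three diagonal entries equal, so $\eta M$ is not a half-derivation. Here $H$ is neither commutative nor closed under composition.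

The opposite extreme is to use only the operators $L_u$. They commute, and $L_uL_v=L_{u\circ v}$, so $A_0=\mathbb F\,\mathrm{id}+\{L_u\}$ is a commutative algebra of half-derivations. But it can be too small: for $\mathcal W_1(x^{(2)}\partial)$ with $p=3$ it has dimension $2$, while $\dim P=3$.

The remedy is to work with a commutative algebra $A$ of half-derivations and to let the bracket itself enlarge it. In the model $\mathcal W(1;n)$, with $f\partial$ written as $f$, let $c$ be multiplication by a function $h$, and measure how far the bracket is from being linear over $c$: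
$$[hf,g]-h[f,g]=hfg'-h'fg-hf'g-hfg'+hf'g=-h'\,fg . \tag{7}$$
The defect is a multiple of the product we are looking for. With $h=-x$ it is the product $fg$ itself. In the example $\mathcal W_1(x^{(2)}\partial)$, $p=3$, the algebra $A_0$ contains multiplication by $h=x^{(2)}$, whose defect is $-xfg$. So the bracket hands us multiplication by $x$, and the defect of $x$ then hands us $-fg$. We therefore take $A\supseteq A_0$ maximal, so that nothing is left to add. It then has to be shown, in an abstract $P$, that the defects really can be added to $A$.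

We also need the following two facts about $P$.

**Lemma 1.** *If $P$ is a simple non-trivial TPA, then $[P,P]=P$ and the center of the Lie algebra $P$ is $0$.*

*Proof.* $[P,P]$ is a Lie ideal, and by (2) $2x\circ[y,z]\in[P,P]$, so it is an ideal of the TPA. It is nonzero, hence equals $P$. If $z$ is central, then $[y,x\circ z]=2x\circ[y,z]-[x\circ y,z]=0$ for all $x,y$, so $x\circ z$ is central. So the center is an ideal. It is not $P$ because the bracket is nonzero, hence it is $0$. $\square$

## 4. The defect of linearity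

Let $P$ be a Lie algebra and $A\subset\operatorname{End}P$ a commutative unital subalgebra consisting of half-derivations. For $c\in A$ put
$$T_c(x,y)=[cx,y]-c[x,y]=c[x,y]-[x,cy]. \tag{8}$$
The two expressions agree because $2c[x,y]=[cx,y]+[x,cy]$. Interchanging $x$ and $y$ in the first gives $[cy,x]-c[y,x]=c[x,y]-[x,cy]$, the second. So $T_c$ is symmetric, and
$$[cx,y]=c[x,y]+T_c(x,y),\qquad [x,cy]=c[x,y]-T_c(x,y). \tag{9}$$
In the model, (7) says $T_h(f,g)=-h'fg$. This is $\mathcal O$-bilinear in $f,g$ and obeys the product rule in $h$. Both facts hold in general.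

**Lemma 2.** *For $b,c\in A$: $\;T_{bc}=bT_c+cT_b$ and $T_c(bx,y)=T_c(x,by)=bT_c(x,y)$.*

*Proof.* Apply the half-derivation rule for $b$, then for $c$:
$$4cb[x,y]=2c[bx,y]+2c[x,by]=[cbx,y]+[bx,cy]+[cx,by]+[x,cby].$$
Since $cb\in A$ is a half-derivation, the outer terms add to $2cb[x,y]$. Hence
$$[bx,cy]+[cx,by]=2cb[x,y].$$
By (9), $[bx,cy]=c[bx,y]-T_c(bx,y)=cb[x,y]+cT_b(x,y)-T_c(bx,y)$, and likewise $[cx,by]=bc[x,y]+bT_c(x,y)-T_b(cx,y)$. Adding,
$$T_c(bx,y)+T_b(cx,y)=cT_b(x,y)+bT_c(x,y). \tag{10}$$
On the other hand, straight from (8) and (9),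
$$T_c(bx,y)=[cbx,y]-c[bx,y]=T_{cb}(x,y)-cT_b(x,y),\qquad T_b(cx,y)=T_{cb}(x,y)-bT_c(x,y).$$
Adding these and comparing with (10) gives $2T_{cb}=2(cT_b+bT_c)$. Inserting this in the formula for $T_c(bx,y)$ gives $T_c(bx,y)=bT_c(x,y)$. The remaining equality follows from the symmetry of $T_c$. $\square$

To enlarge $A$ by the operators $T_c(x,\cdot)$ we need them to be half-derivations, and to commute.

**Lemma 3.** *Let $c\in A$ and $T=T_c$. Then*
$$2T(x,[y,z])=[T(x,y),z]+[y,T(x,z)], \tag{11}$$
$$2T(x,T(y,z))=T(T(x,y),z)+T(y,T(x,z)). \tag{12}$$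

*Proof.* *Formula (11).* Take the Jacobi identity $[[cx,y],z]+[[y,z],cx]+[[z,cx],y]=0$. By (9) its terms are
$$\begin{aligned}
[[cx,y],z]&=c[[x,y],z]+T([x,y],z)+[T(x,y),z],\\
[[y,z],cx]&=c[[y,z],x]-T([y,z],x),\\
[[z,cx],y]&=c[[z,x],y]+T([z,x],y)-[T(z,x),y].
\end{aligned}$$
Subtract $c$ times the Jacobi identity for $x,y,z$:
$$T([x,y],z)+T([z,x],y)-T([y,z],x)+[T(x,y),z]-[T(z,x),y]=0. \tag{13}$$
Sum (13) over the cyclic permutations of $x,y,z$. The bracket terms $[T(x,y),z]-[T(z,x),y]$ cancel. With $C=T([x,y],z)+T([y,z],x)+T([z,x],y)$ the rest is $C+C-C=C$, so $C=0$. Hence $T([x,y],z)+T([z,x],y)=-T([y,z],x)$, and (13) becomes $2T([y,z],x)=[T(x,y),z]-[T(z,x),y]$. By the symmetry of $T$ this is (11).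

*Formula (12).* Replace $y$ by $cy$ in (11). By (9) and Lemma 2 the left side is $2cT(x,[y,z])+2T(x,T(y,z))$. The right side is
$$[cT(x,y),z]+[cy,T(x,z)]=c[T(x,y),z]+T(T(x,y),z)+c[y,T(x,z)]+T(y,T(x,z)).$$
Subtract $c$ times (11). $\square$

## 5. Associativity of the defect, and the factor 3

Write $xy=T(x,y)$ for a fixed $T=T_c$, a commutative product. Then (12) reads $2x(yz)=z(xy)+y(xz)$. Exchanging $x$ and $y$ gives $2y(xz)=z(xy)+x(yz)$. Subtracting,
$$3\bigl(x(yz)-y(xz)\bigr)=0 .$$
If $\operatorname{char}\mathbb F\ne3$, this gives $x(zy)=x(yz)=y(xz)=(xz)y$, which is associativity. If $\operatorname{char}\mathbb F=3$, it says nothing, and (12) becomes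
$$x(yz)+y(zx)+z(xy)=0. \tag{14}$$
Identity (14) alone does not imply associativity. Take a space with basis $x,y,z,p,q,r,w$ and the commutative product whose nonzero products of basis vectors are
$$yz=p,\quad zx=q,\quad xy=r,\quad xp=w,\quad yq=-w .$$
For the triple $x,y,z$ the left side of (14) is $xp+yq+zr=w-w+0=0$. For triples from $\{x,y,z\}$ with a repetition, every term is a multiple of a square of one of $x,y,z$, or of one of $xr,\,xq,\,yr,\,yp,\,zq,\,zp$, and all of these vanish. Triples containing $p,q,r$ or $w$ give $0$, because every product of three basis vectors, one of which is among $p,q,r,w$, is $0$ (give $x,y,z$ degree $1$, $p,q,r$ degree $2$, $w$ degree $3$: the product is graded and nothing has degree above $3$). So (14) holds, but $x(yz)=w\ne0=(xy)z$.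

So in characteristic three one must use the bracket once more. The obstruction is $\delta(x,y,z)=x(yz)-y(xz)$, the commutator of the operators $T(x,\cdot)$ and $T(y,\cdot)$ applied to $z$. We shall see that in characteristic three $\delta$ is alternating and is a Lie derivation in each argument. For two arguments such maps exist: the bracket itself is alternating and a derivation in each argument. For three arguments they do not.

**Lemma 4.** *Let $L$ be a perfect centerless Lie algebra, $\operatorname{char}\mathbb F\ne2$. Let $\delta:L^3\to L$ be alternating, trilinear, and a Lie derivation in each argument. Then $\delta=0$.*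

*Proof.* **Step 1: a four-term relation for two of the arguments.** Fix $t$ and put $f(x,z)=\delta(x,z,t)$, which is skew and a derivation in each argument. Expand $f([x,y],[z,w])$ by using the second argument first:
$$[[f(x,z),y],w]+[[x,f(y,z)],w]+[z,[f(x,w),y]]+[z,[x,f(y,w)]],$$
and by using the first argument first:
$$[[f(x,z),w],y]+[[z,f(x,w)],y]+[x,[f(y,z),w]]+[x,[z,f(y,w)]].$$
Subtract, and collect by the value of $f$, using Jacobi each time:
$$\begin{aligned}
f(x,z):&\quad [[f(x,z),y],w]-[[f(x,z),w],y]=[f(x,z),[y,w]],\\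
f(y,z):&\quad [[x,f(y,z)],w]-[x,[f(y,z),w]]=-[f(y,z),[x,w]],\\
f(x,w):&\quad [z,[f(x,w),y]]-[[z,f(x,w)],y]=[f(x,w),[z,y]]=-[f(x,w),[y,z]],\\
f(y,w):&\quad [z,[x,f(y,w)]]-[x,[z,f(y,w)]]=[[z,x],f(y,w)]=[f(y,w),[x,z]].
\end{aligned}$$
Their sum is $0$. With
$$\psi(x,z,y,w)=[f(x,z),[y,w]]+[f(y,w),[x,z]]$$
the relation says $\psi(x,z,y,w)=\psi(y,z,x,w)$.

**Step 2: $\psi=0$ by permuting positions.** So $\psi$ is unchanged when positions $1,3$ are swapped, and it changes sign when positions $1,2$ or positions $3,4$ are swapped. It is also unchanged when positions $1,4$ are swapped: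
$$\psi(a,b,c,d)=-\psi(a,b,d,c)=-\psi(d,b,a,c)=\psi(d,b,c,a).$$
Now swap $1,3$, then $1,4$, then $1,3$:
$$\psi(a,b,c,d)=\psi(c,b,a,d)=\psi(d,b,a,c)=\psi(a,b,d,c)=-\psi(a,b,c,d).$$
As $\operatorname{char}\mathbb F\neq2$, $\psi=0$. That is,
$$[\delta(x,z,t),[y,w]]=-[\delta(y,w,t),[x,z]]. \tag{15}$$

**Step 3: the third argument gives a sign contradiction.** Put $\Phi(x_1,\dots,x_5)=[\delta(x_1,x_2,x_3),[x_4,x_5]]$. It changes sign under a swap of two of the positions $1,2,3$ and under the swap of $4,5$. By (15),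
$$\Phi(x_1,x_2,x_3,x_4,x_5)=-\Phi(x_4,x_5,x_3,x_1,x_2). \tag{16}$$
It also changes sign under the swap of positions $3,4$: apply (16), then swap positions $1,3$, then apply (16) again,
$$\Phi(x_1,x_2,x_3,x_4,x_5)=-\Phi(x_4,x_5,x_3,x_1,x_2)=\Phi(x_3,x_5,x_4,x_1,x_2)=-\Phi(x_1,x_2,x_4,x_3,x_5).$$
The adjacent swaps $(12),(23),(34),(45)$ generate all permutations of five positions, so $\Phi$ is multiplied by $\operatorname{sgn}$ under every permutation of the positions. The permutation in (16) is $(14)(25)$, which is even. So $\Phi(x_4,x_5,x_3,x_1,x_2)=\Phi(x_1,\dots,x_5)$, and (16) gives $2\Phi=0$, so $\Phi=0$.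

Hence every value of $\delta$ centralizes $[L,L]=L$. Since $L$ is centerless, $\delta=0$. $\square$

**Lemma 5.** *Let $P$ be a perfect centerless Lie algebra, $\operatorname{char}\mathbb F\ne2$, and $A$ as in Section 4. Then for every $c\in A$ the commutative product $T_c$ is associative.*

*Proof.* For $\operatorname{char}\mathbb F\ne3$ this was shown above. Let $\operatorname{char}\mathbb F=3$, $xy=T_c(x,y)$ and $\delta(x,y,z)=x(yz)-y(xz)$.

**Step 1: $\delta$ is alternating.** Clearly $\delta(x,x,z)=0$, so $\delta(x,y,z)=-\delta(y,x,z)$. Putting $z=x$ in (14) gives $2x(xy)+y(xx)=0$, so $y(xx)=-2x(xy)=x(xy)$. Hence $\delta(x,y,x)=x(yx)-y(xx)=0$, and $\delta(x,y,y)=-\delta(y,x,y)=0$.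

**Step 2: $\delta$ is a derivation in each argument.** Since $2=-1$, a half-derivation satisfies $\varphi[y,z]=-[\varphi y,z]-[y,\varphi z]$. For two half-derivations,
$$\varphi\varphi'[y,z]=[\varphi\varphi'y,z]+[\varphi'y,\varphi z]+[\varphi y,\varphi'z]+[y,\varphi\varphi'z].$$
The sum of the two middle terms does not change when $\varphi,\varphi'$ are exchanged. So $\varphi\varphi'-\varphi'\varphi$ is a Lie derivation. By (11), $T_c(x,\cdot)$ and $T_c(y,\cdot)$ are half-derivations, and $\delta(x,y,\cdot)$ is their commutator. So $\delta$ is a derivation in its last argument, and, being alternating, in each argument.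

**Step 3: conclusion.** By Lemma 4, $\delta=0$. So $x(zy)=x(yz)=y(xz)=(xz)y$, which is associativity. $\square$

## 6. From a maximal commutative algebra of half-derivations to Theorem A

*Proof of Theorem A.* Let $P$ be a simple finite-dimensional non-trivial TPA. By Lemma 1 it is perfect and centerless. The algebra $A_0=\mathbb F\,\mathrm{id}+\{L_u:u\in P\}$ is commutative, since $L_uL_v=L_{u\circ v}$, is unital, and consists of half-derivations. Choose $A\supseteq A_0$ of maximal dimension among commutative unital subalgebras of $\operatorname{End}P$ consisting of half-derivations. For $c\in A$, $x\in P$ put $R_{c,x}=T_c(x,\cdot)$.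

**Step 1: $R_{c,x}\in A$ for all $c\in A$, $x\in P$.** This is where maximality is used. Fix $c$. By Lemma 2, $bR_{c,x}=R_{c,x}b=R_{c,bx}$ for $b\in A$. By Lemma 5, $T_c$ is associative and commutative, so $R_{c,x}R_{c,y}=R_{c,T_c(x,y)}=R_{c,y}R_{c,x}$. By (11) the $R_{c,x}$ are half-derivations. Hence $A+\{R_{c,x}:x\in P\}$ is a commutative unital algebra of half-derivations containing $A$, and it equals $A$ by maximality.

**Step 2: $A$ is local.** We show that idempotents cut out ideals. Let $e^2=e\in A$. By Lemma 2, $T_e=T_{e^2}=2eT_e$. Multiplying by $e$, $eT_e=2eT_e$, so $eT_e=0$, and then $T_e=2eT_e=0$. Thus $[ex,y]=e[x,y]\in eP$. Also $u\circ ex=e(u\circ x)\in eP$, because $L_u\in A$ commutes with $e$. So $eP$ is an ideal, $eP\in\{0,P\}$, and $e\in\{0,1\}$. Hence $A$ is local with nilpotent maximal ideal $\mathfrak m$. An element of $A$ outside $\mathfrak m$ is a unit of $A$, hence an invertible operator.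

**Step 3: some $R_{c,x}$ is invertible.** This will provide the unit of the product. Suppose no $R_{c,x}$ is invertible. Then all $R_{c,x}$ lie in $\mathfrak m$. For $c\in\mathfrak m$,
$$[cx,y]=c[x,y]+R_{c,x}y\in\mathfrak mP,\qquad u\circ cx=c(u\circ x)\in\mathfrak mP .$$
So $\mathfrak mP$ is an ideal. It is not $P$, since otherwise $P=\mathfrak m^kP=0$ for large $k$. Hence $\mathfrak mP=0$, that is, $\mathfrak m=0$. So $A=K$ is a field, and all $R_{c,x}$, hence all $T_c$, are $0$. By (9), $P$ is a $K$-vector space with $K$-bilinear bracket. The bracket is alternating and nonzero, so $\dim_KP\ge2$. On the other hand $\circ\ne0$, so there is $u$ with $0\ne L_u\in K$. For every $v$ we have $L_uv=u\circ v=v\circ u=L_vu$, so $v=L_u^{-1}L_vu\in Ku$. Thus $\dim_KP=1$, a contradiction.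

**Step 4: the unital product and the derivation.** Fix $c$ and $x_0$ with $R_{c,x_0}$ invertible, and write $x\cdot y=T_c(x,y)$, a commutative associative product. By surjectivity of $R_{c,x_0}$ choose $1_B$ with $x_0\cdot 1_B=x_0$. Then $x_0\cdot(1_B\cdot y)=x_0\cdot y$, and injectivity gives $1_B\cdot y=y$. So $B=(P,\cdot)$ is unital. Let $D=[1_B,\cdot\,]$. Formula (11) with $y=1_B$ says
$$2x\cdot Dz=[x,z]+D(x\cdot z). \tag{17}$$
Adding the same with $x,z$ exchanged gives $2(x\cdot Dz+z\cdot Dx)=2D(x\cdot z)$. So $D$ is a derivation of $B$, and (17) becomes $[x,z]=2x\cdot Dz-D(x\cdot z)=x\cdot Dz-z\cdot Dx$. Since the bracket is nonzero, $D\ne0$.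

**Step 5: the product $\circ$, and the properties of $B$.** For $a\in A$, Lemma 2 gives $a(y)=aT_c(1_B,y)=T_c(a1_B,y)=(a1_B)\cdot y$, so $a=R_{c,a1_B}$. With Step 1, $A=\{R_{c,y}:y\in P\}$. The map $y\mapsto R_{c,y}$ is an algebra homomorphism $B\to A$, surjective as just seen, and injective because $R_{c,y}1_B=y$. So $B\cong A$ is local. Taking $a=L_u$ gives $u\circ y=(u\circ 1_B)\cdot y$. Also $u\circ1_B=1_B\circ u=(1_B\circ1_B)\cdot u$. Thus $u\circ y=q_0\cdot u\cdot y$ with $q_0=1_B\circ1_B$, and $q_0\ne0$ since $\circ\ne0$. So (5) holds. By (5), a $D$-stable ideal of $B$ is an ideal for both operations of $P$. Hence $B$ is $D$-simple.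

**Step 6: $\operatorname{char}\mathbb F>0$.** Suppose $\operatorname{char}\mathbb F=0$, and let $\mathfrak n$ be the maximal ideal of $B$. If some $b\in\mathfrak n$ had $Db$ a unit, then $b\ne0$ would be nilpotent, say $b^k=0\ne b^{k-1}$ with $k\ge2$, and $0=D(b^k)=kb^{k-1}Db$ would give $b^{k-1}=0$, a contradiction. So $D\mathfrak n\subset\mathfrak n$, and $D$-simplicity gives $\mathfrak n=0$. Then $B$ is a finite separable field extension of $\mathbb F$. If $h$ is the minimal polynomial of $b\in B$ over $\mathbb F$, then $0=D(h(b))=h'(b)Db$ with $h'(b)\ne0$, so $Db=0$. Thus $D=0$, a contradiction. $\square$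

## 7. Taylor expansion of a $D$-simple algebra

Theorem A reduces Theorem 1 to the classification of pairs $(B,D)$. In this and the next two sections $\mathbb F$ is algebraically closed of characteristic $p\ge3$, and $B$ is finite-dimensional, commutative, local and $D$-simple with $N=\dim B>1$. The residue field of $B$ is $\mathbb F$, so $B=\mathbb F1\oplus\mathfrak n$. Let $\varepsilon:B\to B/\mathfrak n=\mathbb F$ be the projection.

Let $\hat{\mathcal O}=\{\sum_{k\ge0}a_kx^{(k)}\}$ be the completed divided power algebra, with $x^{(a)}x^{(b)}=\binom{a+b}{a}x^{(a+b)}$ for all $a,b\ge0$ and $\partial x^{(k)}=x^{(k-1)}$ for $k\ge1$, $\partial x^{(0)}=0$. Let $F_k=\{\sum_{j\ge k}a_jx^{(j)}\}$. Then $F_jF_k\subset F_{j+k}$. For a polynomial $\chi$ put $\mathrm{Sol}(\chi)=\{f\in\hat{\mathcal O}:\chi(\partial)f=0\}$.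

The plan is to send $b\in B$ to its Taylor series with coefficients $\varepsilon(D^kb)$. By $D$-simplicity this loses nothing, and it shows that the characteristic polynomial $\chi_D$ determines $(B,D)$.

Here is a small case. Let $p=3$, $B=\mathcal O(1;1)$, $D=(1+sx^{(2)})\partial$. Then $D$ sends $x^{(2)}\mapsto x\mapsto 1+sx^{(2)}\mapsto sx$, so $D^3x^{(2)}=sDx^{(2)}$ and $\chi_D=t^3-st$. The values $\varepsilon(D^kx)$ for $k=0,1,2,3,\dots$ are $0,1,0,s,0,s^2,\dots$. So the Taylor series of $x$ is $x^{(1)}+sx^{(3)}+s^2x^{(5)}+\cdots$, which solves $(\partial^3-s\partial)f=0$, that is, $a_{k+3}=sa_{k+1}$.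

**Lemma 6.** (a) *$\chi_D$ is the minimal polynomial of $D$, and $(B,D)\cong(\mathrm{Sol}(\chi_D),\partial)$. In particular $(B,D)$ is determined up to isomorphism by $\chi_D$.*

(b) *$N=p^n$ for some $n\ge1$.*

(c) *$\chi_D(t)=t^{p^n}-\sum_{i=0}^{n-1}c_it^{p^i}$ for some $c_i\in\mathbb F$.*

*Proof.* **Step 1: the embedding, and (a).** Put $\tau(b)=\sum_k\varepsilon(D^kb)x^{(k)}$. By Leibniz' formula the coefficient of $x^{(k)}$ in $\tau(ab)$ is $\sum_i\binom ki\varepsilon(D^ia)\varepsilon(D^{k-i}b)$, which is its coefficient in $\tau(a)\tau(b)$. So $\tau:B\to\hat{\mathcal O}$ is an algebra homomorphism, $\tau(1)=1$, and $\tau D=\partial\tau$. The kernel is a $D$-stable ideal not containing $1$, so it is $0$.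

Let $\mu$ be the minimal polynomial of $D$ and $d=\deg\mu\le N$. As $\mu$ is monic, $\mu(\partial)f=0$ is a recursion that expresses $a_{k+d}$ by $a_k,\dots,a_{k+d-1}$, for all $k\ge0$. So $a_0,\dots,a_{d-1}$ are arbitrary and determine $f$, and $\dim\mathrm{Sol}(\mu)=d$. Since $\mu(\partial)\tau(b)=\tau(\mu(D)b)=0$, we have $\tau(B)\subset\mathrm{Sol}(\mu)$, so $N\le d\le N$. Hence $d=N$, $\mu=\chi_D$ (Cayley–Hamilton), and $\tau(B)=\mathrm{Sol}(\chi_D)$.

From now on identify $B$ with $\tau(B)$ and $D$ with $\partial$. Then $\varepsilon(D^kb)$ is the coefficient of $x^{(k)}$ in $b$. Elements of $B$ are determined by their coefficients $a_0,\dots,a_{N-1}$, which are arbitrary. Hence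
$$B\cap F_N=0, \tag{18}$$
and $B$ has a basis $b_k\in x^{(k)}+F_N$, $0\le k<N$, with $b_0=1$.

**Step 2: the dimension, (b).** If $N$ is not a power of $p$, then $p^m<N<p^{m+1}$ for some $m\ge0$. Let $k=p^m$, $j=N-p^m$, so $1\le j,k\le N-1$. Then $b_jb_k\in\binom{N}{p^m}x^{(N)}+F_{N+1}$. So $b_jb_k\in B\cap F_N=0$, and $\binom N{p^m}=0$ in $\mathbb F$. By Lucas' theorem $\binom N{p^m}$ is congruent to the leading digit of $N$ in base $p$, which is nonzero. This is a contradiction. So $N=p^n$, and $n\ge1$ since $N>1$.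

**Step 3: generators of $B$.** Let $y_i=b_{p^i}$, $0\le i<n$. By Lucas' theorem, for $0\le a<p$,
$$(x^{(p^i)})^a=\prod_{r=1}^a\binom{rp^i}{p^i}\,x^{(ap^i)}=a!\,x^{(ap^i)},$$
and $\prod_ix^{(a_ip^i)}=x^{(k)}$ for $k=\sum a_ip^i$ with $0\le a_i<p$. Since $F_N$ is an ideal of $\hat{\mathcal O}$, $\prod y_i^{a_i}\equiv\bigl(\prod a_i!\bigr)x^{(k)}$ mod $F_N$. Then $\prod y_i^{a_i}-\bigl(\prod a_i!\bigr)b_k$ lies in $B\cap F_N=0$. Every $k<N$ occurs and $\prod a_i!\ne0$, so the $y_i$ generate $B$.

**Step 4: a derivation that must vanish, (c).** We have $\varepsilon(D^{p^i}y_j)=\delta_{ij}$ (Kronecker's symbol) for $0\le i,j<n$. Put $c_i=\varepsilon(D^{p^n}y_i)$ and $\Delta=D^{p^n}-\sum_{i<n}c_iD^{p^i}$. This is a derivation commuting with $D$, and $\varepsilon(\Delta y_j)=c_j-c_j=0$, so $\Delta y_j\in\mathfrak n$ for all $j$. As the $y_j$ generate $B$, $\Delta B\subset\sum_jB\,\Delta y_j\subset\mathfrak n$. The ideal $B\,\Delta(B)\subset\mathfrak n$ is $D$-stable, because $D(b\,\Delta a)=(Db)\Delta a+b\,\Delta(Da)$. Hence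 it is $0$, and $\Delta=0$. So $t^{p^n}-\sum c_it^{p^i}$ annihilates $D$. It is monic of degree $p^n=\deg\mu$, so it equals $\mu=\chi_D$. $\square$

## 8. Derivations of $\mathcal O(1;n)$ with prescribed characteristic polynomial

By Lemma 6 it is enough to find, for each $(c_0,\dots,c_{n-1})$, a derivation $u\partial$ of $\mathcal O(1;n)$ with $u$ a unit and characteristic polynomial $t^{p^n}-\sum c_it^{p^i}$. There are $n$ coefficients, and we use a family with $n$ parameters.

**Lemma 7.** *For $s=(s_0,\dots,s_{n-1})\in\mathbb F^n$ let $u_s=1+\sum_{j=0}^{n-1}s_jx^{(p^{n-j}-1)}\in\mathcal O(1;n)$ and $E_s=u_s\partial$. Then, for $n\ge1$, $\mathcal O(1;n)$ is $E_s$-simple, and for $n\ge0$,*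
$$\chi_{E_s}(t)=t^{p^n}-\sum_{j=0}^{n-1}s_j^{p^j}t^{p^j}.$$

Here $\mathcal O(1;0)=\mathbb F$ and $E=0$ for $n=0$. For $p=3$, $n=2$ the lemma says that $(1+s_0x^{(8)}+s_1x^{(2)})\partial$ has characteristic polynomial $t^9-s_1^3t^3-s_0t$.

*Proof.* **Step 1: $E_s$-simplicity.** $\mathcal O(1;n)$ is local with residue field $\mathbb F$ and maximal ideal $\langle x^{(a)}:a\ge1\rangle$. Since $p^{n-j}-1\ge1$ for $j\le n-1$, $u_s$ is a unit. So an $E_s$-stable ideal is $\partial$-stable. If it is nonzero, it is $\mathcal O(1;n)$, as seen in Section 2.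

**Step 2: induction, and a homogeneity argument.** For $n=0$, $\chi=t$, as claimed. Let $n\ge1$, $N=p^n$, $M=p^{n-1}$. By Step 1 and Lemma 6(c), $\chi_{E_s}=t^N-\sum_{i<n}c_i(s)t^{p^i}$, where each $c_i$ is a polynomial in $s$. We find which monomials can occur in it. For $\lambda\in\mathbb F^\times$ let $\alpha$ be the automorphism $x^{(a)}\mapsto\lambda^ax^{(a)}$. Then $\alpha\partial\alpha^{-1}=\lambda^{-1}\partial$ and $\alpha(u_s)=u_{s^\lambda}$ with $s^\lambda_j=\lambda^{p^{n-j}-1}s_j$, so $\alpha E_s\alpha^{-1}=\lambda^{-1}E_{s^\lambda}$. Thus $E_{s^\lambda}$ is conjugate to $\lambda E_s$, whose characteristic polynomial is $\lambda^N\chi_{E_s}(t/\lambda)$. Hence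
$$c_i(s^\lambda)=\lambda^{N-p^i}c_i(s).$$
Since $\mathbb F$ is infinite, this means: if $s_j$ is given weight $p^{n-j}-1>0$, then $c_i$ is homogeneous of weight $N-p^i$. The weight of $s_0$ is $N-1$. So for $i\ge1$ the polynomial $c_i$, of weight $N-p^i<N-1$, does not involve $s_0$. And $c_0$ has weight $N-1$, so
$$c_0=\kappa s_0+g(s_1,\dots,s_{n-1}),\qquad \kappa\in\mathbb F .$$
So it suffices to treat two special cases: $s_0=0$, and $s_1=\dots=s_{n-1}=0$.

**Step 3: the case $s_0=0$, by a filtration with $p$ equal factors.** First, $\langle x^{(a)}:0\le a<M\rangle$ is a subalgebra equal to $\mathcal O(1;n-1)$. What must be checked is that $x^{(a)}x^{(b)}=0$ when $a,b<M\le a+b$. Then $M\le a+b<2M<N$, so $a+b$ has digit $1$ in place $n-1$. If $\binom{a+b}a\not\equiv0$, then by Lucas each digit of $a$ is at most the corresponding digit of $a+b$, so the digits of $b$ are the differences. Since $a<M$ has digit $0$ in place $n-1$, $b$ has digit $1$ there, contradicting $b<M$. So $\binom{a+b}{a}\equiv0$.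

This subalgebra is $\partial$-stable, and it contains $u_s$, because $s_0=0$ and $p^{n-j}-1\le M-1$ for $j\ge1$. On it, $E_s$ acts as $E_{s'}$ with $s'=(s_1,\dots,s_{n-1})$. By Lucas, $x^{(iM)}x^{(a)}=x^{(iM+a)}$ for $0\le i<p$, $0\le a<M$, so
$$\mathcal O(1;n)=\bigoplus_{i<p}x^{(iM)}\mathcal O(1;n-1).$$
For $f\in\mathcal O(1;n-1)$ and $i\ge1$ we have $\partial x^{(iM)}=x^{(iM-1)}=x^{((i-1)M)}x^{(M-1)}$, so
$$E_s(x^{(iM)}f)=x^{(iM)}E_sf+x^{((i-1)M)}\,x^{(M-1)}u_sf,\qquad x^{(M-1)}u_sf\in\mathcal O(1;n-1).$$
For $i=0$ only the first term occurs. Hence the subspaces $V_i=\bigoplus_{i'\le i}x^{(i'M)}\mathcal O(1;n-1)$, $0\le i<p$, are $E_s$-stable, and all $p$ factors of this filtration are isomorphic to $(\mathcal O(1;n-1),E_{s'})$. By induction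
$$\chi_{E_s}=(\chi_{E_{s'}})^p=\Bigl(t^M-\sum_{j=0}^{n-2}s_{j+1}^{p^j}t^{p^j}\Bigr)^p=t^N-\sum_{j=1}^{n-1}s_j^{p^j}t^{p^j}.$$
So $c_i=s_i^{p^i}$ for $i\ge1$, first for $s_0=0$ and then for all $s$, as $c_i$ does not involve $s_0$. And $g=0$.

**Step 4: the case $s_1=\dots=s_{n-1}=0$, with a cyclic vector.** Here $u_s=1+s_0x^{(N-1)}$, and $E_s$ maps
$$x^{(N-1)}\mapsto x^{(N-2)}\mapsto\cdots\mapsto x^{(1)}\mapsto1+s_0x^{(N-1)},\qquad 1\mapsto0 .$$
The vectors $x^{(N-1)},\dots,x^{(1)},1+s_0x^{(N-1)}$ form a basis. So $x^{(N-1)}$ is a cyclic vector, and $E_s^Nx^{(N-1)}=E_s(1+s_0x^{(N-1)})=s_0E_sx^{(N-1)}$. Thus $\chi_{E_s}=t^N-s_0t$ and $\kappa=1$.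

Together, $c_0=s_0$ and $c_i=s_i^{p^i}$ for $i\ge1$. $\square$

**Corollary 8.** *$(B,D)\cong(\mathcal O(1;n),u\partial)$ for some $n\ge1$ and some unit $u$.*

*Proof.* Let $\chi_D=t^{p^n}-\sum c_it^{p^i}$ (Lemma 6). As $\mathbb F$ is algebraically closed, choose $s_i\in\mathbb F$ with $s_i^{p^i}=c_i$. By Lemma 7, $\mathcal O(1;n)$ is local and $E_s$-simple, and $E_s=u_s\partial$ has the same characteristic polynomial as $D$. By Lemma 6(a), applied to both pairs, both are isomorphic to $(\mathrm{Sol}(\chi_D),\partial)$. $\square$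

## 9. Absorbing the unit: proof of Theorem 1

*Proof of Theorem 1.* Let $P$ be a simple finite-dimensional non-trivial TPA over the algebraically closed field $\mathbb F$ of characteristic $p\ge3$. Since the bracket is nonzero, $\dim P>1$. By Theorem A and Corollary 8 we may take $P=\mathcal O(1;n)$ with
$$[f,g]=u(f\,\partial g-g\,\partial f),\qquad f\circ g=q_0fg,$$
where $u$ is a unit and $q_0\ne0$. It remains to move $u$ from the derivation into the product. Define $\theta:P\to\mathcal W(1;n)$, $\theta(f)=(uf)\partial$, a linear bijection. The terms with $\partial u$ cancel in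
$$[\theta f,\theta g]=\bigl(uf\,\partial(ug)-ug\,\partial(uf)\bigr)\partial=u^2(f\,\partial g-g\,\partial f)\,\partial=\theta([f,g]),$$
and
$$\theta(f\circ g)=(uq_0fg)\,\partial=(q_0u^{-1})(uf)(ug)\,\partial=q\bullet\theta f\bullet\theta g,\qquad q=q_0u^{-1}\partial .$$
So $P\cong\mathcal W_n(q)$ with $q\ne0$. For $p=3$ this is the conjecture. $\square$

## 10. Simplicity of the Lie algebra of a $D$-simple algebra

*Proof of Theorem B.* Let $B$ be $D$-simple, $D\ne0$, $q_0\ne0$. By (6) and the Jacobi computation in Section 2, formulas (5) define a TPA. It is non-trivial, since $[1,y]=Dy$ and $1\circ1=q_0$. It remains to show that its Lie algebra is simple.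

**Step 1: $B$ is local, and $D$ takes a unit value.** For an idempotent $e$ we have $De=2e\,De$. Multiplying by $e$ gives $e\,De=0$, so $De=0$ and $eB$ is a $D$-stable ideal. So $e\in\{0,1\}$ and $B$ is local, with maximal ideal $\mathfrak n$. There is $y_0$ with $Dy_0$ a unit. Otherwise $DB\subset\mathfrak n$, so $\mathfrak n$ is $D$-stable, $\mathfrak n=0$, and $D=0$, a contradiction.

**Step 2: a nonzero Lie ideal $I$ contains a unit.** Since $[1,a]=Da$, we have $DI\subset I$. Take $0\ne a\in I$. The $D$-stable ideal $\sum_kB\,D^ka$ is nonzero, so it is $B$. Hence the $D^ka$ do not all lie in $\mathfrak n$, and some $b=D^ka\in I$ is a unit.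

**Step 3: $I$ contains $b^2S$ with $S=\operatorname{span}\{Dx\,Dy\}$.** First, $[b,by]=b\,D(by)-by\,Db=b^2Dy\in I$ for all $y$. Now
$$\begin{aligned}
D(b^2D(xy))&=2b\,Db\,(xDy+yDx)+b^2(xD^2y+2Dx\,Dy+yD^2x),\\
[x,b^2Dy]&=2b\,Db\,xDy+b^2xD^2y-b^2Dx\,Dy,\\
[y,b^2Dx]&=2b\,Db\,yDx+b^2yD^2x-b^2Dx\,Dy .
\end{aligned}$$
All three lie in $I$, and the first minus the other two is $4b^2Dx\,Dy$. So $b^2S\subset I$.

**Step 4: $S=B$.** For $x,y,z\in B$ put $g_x=x\,Dy\,Dz$, $g_y=y\,Dx\,Dz$, $g_z=z\,Dx\,Dy$. Then $g_x+g_y=D(xy)Dz$, $g_y+g_z=D(yz)Dx$ and $g_x+g_z=D(xz)Dy$ lie in $S$, so $2g_x=(g_x+g_y)+(g_x+g_z)-(g_y+g_z)\in S$. Taking $y=z=y_0$ gives $x(Dy_0)^2\in S$ for all $x$, and $Dy_0$ is a unit, so $S=B$. Hence $I\supseteq b^2B=B$. $\square$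

For $B=\mathcal O(1;n)$ and $D=\partial$ this shows that every $\mathcal W_n(q)$ with $q\ne0$, $p\ge3$, is simple. Together with Theorem 1: over an algebraically closed field of characteristic $p\ge3$, the simple finite-dimensional non-trivial TPAs are, up to isomorphism, exactly the $\mathcal W_n(q)$ with $q\ne0$.

## 11. Half-derivations of $\mathcal W(1;n)$ when $p^n>3$

The hypothesis $p^n>3$ in Theorem C cannot be dropped. For $p=3$, $n=1$ the half-derivations form the five-dimensional space (4), while multiplications by $\mathcal O(1;1)$ form a space of dimension $3$. The TPA structures are not exhausted by the $\circ_q$ either. The map $\rho: e_{-1}\leftrightarrow e_1$, $e_0\mapsto-e_0$ is a Lie automorphism, since $[e_1,-e_0]=e_1=\rho(e_{-1})$, $[e_1,e_{-1}]=-e_0=\rho(e_0)$ and $[-e_0,e_{-1}]=e_{-1}=\rho(e_1)$. Transporting $\bullet$ by $\rho$ gives a TPA product on the same Lie algebra, in which $\rho(e_0)$ acts by $\rho M\rho^{-1}$. This operator sends $e_{-1}\mapsto0$, $e_0\mapsto e_{-1}$, $e_1\mapsto-e_0$,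 so it is $\eta$ of Section 3. Multiplications by functions all commute with $M$ (multiplication by $x$), and $\eta$ does not.

*Proof of Theorem C.* Identify $\mathcal W(1;n)$ with $\mathcal O=\mathcal O(1;n)$, $[f,g]=fg'-gf'$, and let $N=p^n>3$. By (6), multiplications by functions are half-derivations.

**Step 1: two recursions for a half-derivation.** Let $\varphi$ be a half-derivation. Subtracting multiplication by $\varphi(1)$, we may assume $\varphi(1)=0$, and must show $\varphi=0$. Let $f_k=\varphi(x^{(k)})$, so $f_0=0$. Rule (3) with $y=1$, $z=x^{(k)}$ gives, since $[1,x^{(k)}]=x^{(k-1)}$,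
$$f_k'=2f_{k-1}\qquad(k\ge1), \tag{19}$$
so $f_1=\alpha$ is constant. Since $[x,x^{(k)}]=x\,x^{(k-1)}-x^{(k)}=(k-1)x^{(k)}$, rule (3) with $y=x$, $z=x^{(k)}$ gives $2(k-1)f_k=[\alpha,x^{(k)}]+[x,f_k]=\alpha x^{(k-1)}+xf_k'-f_k$, and with (19)
$$(2k-1)f_k=\alpha x^{(k-1)}+2xf_{k-1}\qquad(k\ge1). \tag{20}$$

**Step 2: $f_1=f_2=0$.** If $p>3$, then (20) with $k=2$ is $3f_2=3\alpha x$, so $f_2=\alpha x$, while (19) says $f_2'=2\alpha$. So $\alpha=0$ and $f_2=0$.

If $p=3$, then $N\ge9$. By (19), $f_2'=2\alpha$, so $f_2=2\alpha x+\beta$ with $\beta$ constant. By (20) with $k=3$ and $x\cdot x=2x^{(2)}$,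
$$-f_3=5f_3=\alpha x^{(2)}+8\alpha x^{(2)}+2\beta x=2\beta x,$$
so $f_3=\beta x$. Then $f_3'=2f_2$ reads $\beta=4\alpha x+2\beta=\alpha x+2\beta$, so $\alpha=\beta=0$.

**Step 3: $f_k=0$ for $k\ge3$, by induction.** Let $f_{k-1}=0$. By (19), $f_k=\gamma$ is constant, and by (20), with $\alpha=0$, $(2k-1)\gamma=0$. So $\gamma=0$ unless $2k\equiv1$ mod $p$. In that case there are two possibilities.

- If $k\le N-2$, then (20) for $k+1$ is $2f_{k+1}=(2k+1)f_{k+1}=2\gamma x$, so $f_{k+1}=\gamma x$. But (19) says $f_{k+1}'=2\gamma$. So $\gamma=0$.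
- If $k=N-1$, then $2k-1=2N-3\equiv-3$ mod $p$, which forces $p=3$. In rule (3) put $y=x^{(2)}$, $z=x^{(N-1)}$. Here $[y,z]=0$, because both $x^{(2)}x^{(N-2)}$ and $x^{(N-1)}x$ have degree $N$. Since $f_2=0$, the rule gives $0=[x^{(2)},\gamma]=-\gamma x$, so $\gamma=0$.

Hence $\varphi=0$, and every half-derivation is multiplication by a function.

**Step 4: the TPA structures.** If $\circ$ is a TPA product on $\mathcal W(1;n)$, then each $L_u$ is a half-derivation, so $u\circ y=\lambda(u)y$ with $\lambda(u)\in\mathcal O$. Put $q=\lambda(1)$. By commutativity $\lambda(u)=u\circ1=1\circ u=qu$. So $u\circ y=quy$, that is, $\circ=\circ_q$. Conversely each $\circ_q$ is a TPA product, by (6).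

**Step 5: isomorphisms.** Let $g:\mathcal W_n(q)\to\mathcal W_n(q')$ be an isomorphism. It is a Lie automorphism of $\mathcal W(1;n)$, so conjugation by $g$ preserves the set of half-derivations, which is $\mathcal O$ acting by multiplication. So there is $\sigma\in\operatorname{Aut}\mathcal O$ with $g(fX)=\sigma(f)g(X)$ for all $f,X\in\mathcal O$. Put $v=g(1)$. Then $g(f)=\sigma(f)v$, and $v$ is a unit because $g$ is surjective. The equation $g([1,f])=[g(1),g(f)]$ says
$$\sigma(f')v=v(\sigma(f)v)'-\sigma(f)vv'=v^2\sigma(f)',$$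
that is, $\sigma\partial\sigma^{-1}=v\partial$. The equation $g(f\circ_qh)=g(f)\circ_{q'}g(h)$ with $f=h=1$ says $\sigma(q)v=q'v^2$, that is, $q'=v^{-1}\sigma(q)$.

Conversely, given such $\sigma$ and $v$, the map $g(f)=\sigma(f)v$ is bijective. Using $v\,\sigma(f)'=\sigma(f')$,
$$[g(f),g(h)]=v^2\bigl(\sigma(f)\sigma(h)'-\sigma(h)\sigma(f)'\bigr)=v\,\sigma(fh'-hf')=g([f,h]),$$
$$g(f\circ_qh)=v\,\sigma(q)\sigma(f)\sigma(h)=q'v^2\sigma(f)\sigma(h)=g(f)\circ_{q'}g(h).$$
So $g$ is an isomorphism $\mathcal W_n(q)\to\mathcal W_n(q')$. $\square$
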